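\title{The sharp near-unit-root persistence constant for stable autoregressive sequences}

\begin{abstract}
Consider the autoregressive sequence $X_n=aX_{n-1}+\xi_n$, $0<a<1$, with symmetric $\alpha$-stable innovations, and let $\Lambda(a,\alpha)$ be the exponential decay rate of the probability that $X_1,\dots,X_n$ are all positive. We prove the conjecture that $\Lambda(a,\alpha)/\log(1/a)\to\alpha/2$ as $a\uparrow1$ for every $0<\alpha<2$. The deficit $\alpha/2-\Lambda(a,\alpha)/\log(1/a)$ is strictly positive for every $a$, and as $a\uparrow1$ it has exact order $1-a$, $(1-a)\log\frac1{1-a}$ and $(1-a)^{1/\alpha}$ for $\alpha<1$, $\alpha=1$ and $\alpha>1$. The limit theorem extends to asymmetric innovations with regularly varying tails. All bounds come from explicit test functions for the chain killed on leaving the positive half-line.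
\end{abstract}

\section{Introduction}

\subsection{The problem}

Let $0<\alpha\le2$, $\sigma>0$, and let $(\xi_n)_{n\ge1}$ be independent symmetric $\alpha$-stable random variables with $\mathbb{E}[e^{i\theta\xi_1}]=\exp(-\sigma^\alpha|\theta|^\alpha)$, $\theta\in\mathbb{R}$. For $0<a<1$ consider the recursion
\begin{equation}\label{eq:AR}
X_n=aX_{n-1}+\xi_n,\qquad X_0=x>0,
\end{equation}
and its persistence probability $Q_n(x)=\mathbb{P}_x(X_1>0,\dots,X_n>0)$. By a theorem of Hinrichs, Kolb and Wachtel, the limit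
\[
\Lambda(a,\alpha)=-\lim_{n\to\infty}\frac1n\log Q_n(x)
\]
exists in $(0,\infty)$, does not depend on $x>0$ or on $\sigma$, and also equals $-\lim_n\frac1n\log\mathbb{P}_\mu(X_0>0,\dots,X_n>0)$, where $\mu$ is the stationary law of the chain.

If all innovations are positive, the chain stays positive; hence $Q_n(x)\ge2^{-n}$ and $\Lambda(a,\alpha)\le\log2$, the value that corresponds to the memoryless case $a=0$. This paper concerns the opposite end $a\uparrow1$, where \eqref{eq:AR} approaches a random walk. The starting point enters $X_n$ through $a^nx=e^{-n\log(1/a)}x$, so $\log(1/a)$ is the rate at which the chain forgets, and it is the natural unit in which to measure $\Lambda$.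

The limit $a\uparrow1$ is also a limit of fine sampling. Let $L$ be a symmetric $\alpha$-stable L\'evy process with $\mathbb{E}[e^{i\theta L_1}]=\exp(-|\theta|^\alpha)$, and let $R_t=e^{-t/\alpha}L_{e^t}$, $t\ge0$, be the stationary stable Ornstein--Uhlenbeck process obtained from $L$ by the Lamperti transform. For a mesh $h>0$,
\[
R_{(j+1)h}=e^{-h/\alpha}R_{jh}+\zeta_j,\qquad \zeta_j=e^{-(j+1)h/\alpha}\big(L_{e^{(j+1)h}}-L_{e^{jh}}\big),
\]
and the $\zeta_j$ are independent symmetric $\alpha$-stable variables of scale $(1-e^{-h})^{1/\alpha}$. So the skeleton $(R_{jh})_{j\ge0}$ is the stationary chain \eqref{eq:AR} with $a=e^{-h/\alpha}$. Put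
\[
q_n(h)=\mathbb{P}(R_{jh}>0,\ 0\le j\le n-1),\qquad \lambda_\alpha(h)=-\lim_{n\to\infty}\frac1n\log q_n(h).
\]
The following facts are known.
\begin{enumerate}
\item[(K1)] $\Lambda(a,\alpha)=\lambda_\alpha(h)$ when $h=\alpha\log(1/a)$.
\item[(K2)] $\Lambda(a,\alpha)\le\frac\alpha2\log(1/a)$.
\item[(K3)] The limit $\lim_{a\uparrow1}\Lambda(a,\alpha)/\log(1/a)$ exists in $(0,\alpha/2]$ and equals $\sup_{0<a<1}\Lambda(a,\alpha)/\log(1/a)$. Equivalently, $\lim_{h\downarrow0}\lambda_\alpha(h)/h$ exists in $(0,1/2]$ and equals $\sup_{h>0}\lambda_\alpha(h)/h$.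
\item[(K4)] For $\alpha=2$ these limits equal $1$ and $1/2$, respectively.
\end{enumerate}
The problem, posed as a conjecture by Mendon\c{c}a and Smii \cite{MS}, is to show that for every $0<\alpha<2$ the limits in (K3) take the largest possible values, $\alpha/2$ and $1/2$.

\subsection{Results}

\begin{theorem}\label{thm:A}
For every $0<\alpha<2$,
\[
\lim_{a\uparrow1}\frac{\Lambda(a,\alpha)}{\log(1/a)}=\frac\alpha2 .
\]
Equivalently, $\lim_{h\downarrow0}\lambda_\alpha(h)/h=1/2$.
\end{theorem}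

The second result gives the speed of convergence. We write $f\asymp g$ if $f/g$ lies between two positive constants.

\begin{theorem}\label{thm:B}
Let $0<\alpha<2$, $G(a)=\frac\alpha2-\frac{\Lambda(a,\alpha)}{\log(1/a)}$ and
\[
\varrho_\alpha(s)=\begin{cases}s,&0<\alpha<1,\\ s\log(1/s),&\alpha=1,\\ s^{1/\alpha},&1<\alpha<2.\end{cases}
\]
There are $a_0<1$ and $0<c<C<\infty$ such that
\[
c\,\varrho_\alpha(1-a)\le G(a)\le C\,\varrho_\alpha(1-a),\qquad a\in[a_0,1).
\]
Equivalently, $\frac12-\lambda_\alpha(h)/h\asymp\varrho_\alpha(h)$ as $h\downarrow0$. Moreover $\Lambda(a,\alpha)<\frac\alpha2\log(1/a)$ for every $a\in(0,1)$, so the supremum of $\Lambda(a,\alpha)/\log(1/a)$ is not attained.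
\end{theorem}

The third result drops both symmetry and exact stability. A positive measurable function $\bar F$ is \emph{regularly varying of index $-\alpha$} if $\bar F(\lambda x)/\bar F(x)\to\lambda^{-\alpha}$ as $x\to\infty$ for every $\lambda>0$. The probability $Q_n(x)$ is defined by \eqref{eq:AR} as before; since we do not assume that $\frac1n\log Q_n(x)$ converges, the statement involves lower and upper limits.

\begin{theorem}\label{thm:C}
Let $(\xi_n)$ be i.i.d.\ copies of $\xi$, with $\bar F(x)=\mathbb{P}(|\xi|>x)$ regularly varying of index $-\alpha$, $\alpha\in(0,2)$, and $\mathbb{P}(\xi>x)/\bar F(x)\to p_+\in(0,1)$ as $x\to\infty$; put $p_-=1-p_+$. Assume that $\mathbb{E}\xi=0$ if $\alpha>1$ and that $\xi$ is symmetric if $\alpha=1$. Let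
\[
\rho=\frac12+\frac1{\pi\alpha}\arctan\Big((p_+-p_-)\tan\frac{\pi\alpha}2\Big)\quad(\alpha\ne1),\qquad \rho=\frac12\quad(\alpha=1).
\]
Then for every $\epsilon>0$ there are $a_\epsilon<1$ and $x_\epsilon$ such that for $a\in(a_\epsilon,1)$
\begin{align*}
\liminf_{n\to\infty}-\tfrac1n\log Q_n(x)&\ge\big(\alpha(1-\rho)-\epsilon\big)\log\tfrac1a\qquad(x>0),\\
\limsup_{n\to\infty}-\tfrac1n\log Q_n(x)&\le\big(\alpha(1-\rho)+\epsilon\big)\log\tfrac1a\qquad(x\ge x_\epsilon).
\end{align*}
\end{theorem}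

The number $\rho$ is the positivity parameter of the attracting stable law; the proof uses only the displayed formula.

\subsection{Why $\alpha/2$ is the natural guess}

The following argument is heuristic and is not used later. The generator of $L$ is
\begin{equation}\label{eq:gen}
Aq(x)=k\int_0^\infty\big(q(x+v)+q(x-v)-2q(x)\big)v^{-1-\alpha}\,dv,\qquad k=\frac{\Gamma(1+\alpha)\sin(\pi\alpha/2)}{\pi},
\end{equation}
and the recursion for the skeleton with small $h$ shows that the generator of $R$ is formally $A-\alpha^{-1}x\,\partial_x$. Killing on leaving $(0,\infty)$ amounts to applying it to functions that vanish on $(-\infty,0]$. By scaling, $A$ maps $x_+^\beta$ to $kI(\beta)x^{\beta-\alpha}$ on $(0,\infty)$ for a constant $I(\beta)$, and Lemma~\ref{lem:I} shows that $I(\alpha/2)=0$. Hence $x_+^{\alpha/2}$ is a positive eigenfunction of $A-\alpha^{-1}x\,\partial_x$ on the half-line with eigenvalue $-\frac12$, which suggests that $R$ stays positive during $[0,t]$ with probability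 $e^{-t/2+o(t)}$. A skeleton persists more easily, because it overlooks excursions below zero that begin and end between two sampling times. Theorem~\ref{thm:A} says that these excursions do not change the rate to first order as $h\downarrow0$, and Theorem~\ref{thm:B} measures their effect.

\subsection{Organization and conventions}

Section~\ref{sec:test} reduces the lower bound on $\Lambda$ to one inequality for the moments $\mathbb{E}(y+\xi)_+^\beta$ and verifies it by hand for Cauchy innovations. Section~\ref{sec:powers} verifies it for all $\alpha$ and proves Theorem~\ref{thm:A}. Sections~\ref{sec:defect}--\ref{sec:order} prove Theorem~\ref{thm:B}, and Section~\ref{sec:RV} proves Theorem~\ref{thm:C}. From the known facts we use the existence of $\Lambda$, its independence of $x$ and $\sigma$, and (K1). The bound (K2) is used only in the proof of Theorem~\ref{thm:A}; (K3) and (K4) are not used.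

Throughout, $0<\alpha<2$, $\gamma=\alpha/2\in(0,1)$ and $s=1-a$. For every real $\beta$, $x_+^\beta$ means $x^\beta$ for $x>0$ and $0$ for $x\le0$. In Sections~\ref{sec:powers}--\ref{sec:order} the letters $c,C$ denote positive constants that depend only on $\alpha$ and on fixed auxiliary exponents and may change from line to line; numbered constants keep their value within a proof. Concavity of $a\mapsto a^b$ for $0<b\le1$ gives
\begin{equation}\label{eq:elem}
bs\le1-a^b\le s,\qquad\text{and}\qquad s\le\log(1/a)\le2s\ \text{ for }a\ge\tfrac12 .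
\end{equation}
In particular, if $a\ge\frac12$, $0<b_1\le1$ and $0<b_2-b_1\le1$, then
\begin{equation}\label{eq:elem2}
a^{b_1}-a^{b_2}=a^{b_1}\big(1-a^{b_2-b_1}\big)\ge\tfrac12(b_2-b_1)s .
\end{equation}

\section{Test functions for the killed chain}\label{sec:test}

In this section the innovations are i.i.d.\ copies of an arbitrary real random variable $\xi$. For functions $w$ on $(0,\infty)$ put
\[
Tw(y)=\mathbb{E}[w(y+\xi);\,y+\xi>0]\quad(y\ge0),\qquad Pw(x)=Tw(ax)\quad(x>0).
\]
Thus $T$ is one step of the random walk killed on leaving $(0,\infty)$, and $P$ is a contraction by the factor $a$ followed by such a step. The Markov property gives $Q_n=P^n1$. Let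
\[
\tau(y)=\mathbb{P}(\xi\le-y),\qquad M_\beta(y)=\mathbb{E}\,(y+\xi)_+^\beta\qquad(y\ge0),
\]
so that $T1=1-\tau$, $\tau$ is nonincreasing, and $M_\beta=Tx^\beta$.

\begin{lemma}\label{lem:comp}
Let $r>0$.
\begin{enumerate}
\item[(a)] If $f$ is a finite measurable function with $\inf f>0$ and $Pf\le rf$, then $Q_n(x)\le r^nf(x)/\inf f$ for all $x>0$.
\item[(b)] If $g_0$ is measurable, bounded above, $P|g_0|<\infty$, and $Pg_0(x)\ge rg_0(x)$ whenever $g_0(x)>0$, then $Q_n(x)\ge r^ng_0(x)/\sup g_0$ whenever $g_0(x)>0$.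
\end{enumerate}
\end{lemma}

\begin{proof}
The operator $P$ preserves order. In (a), $1\le f/\inf f$ and $P^nf\le r^nf$. In (b), let $g=\max(g_0,0)$. Where $g_0>0$ we have $Pg\ge Pg_0\ge rg$, and elsewhere $Pg\ge0=rg$. So $P^ng\ge r^ng$, and $1\ge g/\sup g_0$.
\end{proof}

If $M_\beta(y)$ were equal to $y^\beta$, we would have $Px^\beta=a^\beta x^\beta$, which points to the rate $\beta\log(1/a)$. Two things stand in the way. A power is neither bounded away from zero nor bounded above, so Lemma~\ref{lem:comp} does not apply to it; and $M_\beta(y)=y^\beta$ holds at best approximately. The Cauchy case shows what is true.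

\begin{example}[Cauchy innovations]\label{ex:cauchy}
Let $\alpha=\sigma=1$, so that $\xi$ has density $1/(\pi(1+z^2))$, and let $0<\beta<1$. The function $F(z)=z^\beta$, $\arg z\in[0,\pi]$, is analytic in the upper half-plane, continuous up to the boundary, and $|F(z)|=|z|^\beta$. Closing the contour by a semicircle of radius $\rho_0$, which contributes $O(\rho_0^{\beta-1})$, the residue theorem gives $\mathbb{E}F(y+\xi)=F(y+i)$. For real $x$ we have $\operatorname{Im}(e^{-i\pi\beta}F(x))=-\sin(\pi\beta)\,x_+^\beta$. With $y=\cot\phi$, $\phi\in(0,\pi/2)$, we have $\arg(y+i)=\phi$ and $|y+i|=y/\cos\phi$, so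
\begin{equation}\label{eq:cauchy}
\frac{M_\beta(y)}{y^\beta}=\frac{\sin(\beta(\pi-\phi))}{\sin(\pi\beta)\,(\cos\phi)^\beta}=1-\frac{\beta\cot(\pi\beta)}{y}+O(y^{-2})\qquad(y\to\infty).
\end{equation}
The correction changes sign at $\beta=\frac12=\gamma$: for large $y$ we have $M_\beta(y)<y^\beta$ if $\beta<\frac12$ and $M_\beta(y)>y^\beta$ if $\beta>\frac12$. At the critical exponent the half-angle formula gives, with $b=\sqrt{1+y^2}$,
\[
M_{1/2}(y)=\sqrt{\frac{b+y}2},\qquad M_{1/2}(y)-\sqrt y=\frac1{2(b+y)\big(M_{1/2}(y)+\sqrt y\big)}\sim\frac18\,y^{-3/2}.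
\]
So $M_{1/2}(y)>y^{1/2}$ for every $y$. The critical power satisfies $Px^{1/2}>a^{1/2}x^{1/2}$, the wrong direction for an upper bound on $Q_n$.
\end{example}

The example suggests giving up a little in the exponent: take $\beta<\gamma$, for which the inequality has the right direction far from the origin, and repair the function near the origin by adding a constant. The constant loses the fraction $\tau(ax)$ of its mass in each step, and on bounded sets this loss does not depend on $a$, while the rate we want is of order $1-a$. Far out, where $\tau$ is small, the constant is negligible next to the power.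

\begin{proposition}\label{prop:lower}
Let $0<\beta_1<\beta<1$. Assume that $\mathbb{E}|\xi|^\beta<\infty$, that $\tau(y)>0$ for all $y\ge0$, and that for some $K\ge1$
\begin{equation}\label{eq:drift}
M_\beta(y)\le y^\beta\qquad(y\ge K).
\end{equation}
Then there is $a_1<1$ such that $\liminf_n-\frac1n\log Q_n(x)\ge\beta_1\log(1/a)$ for all $a\in[a_1,1)$ and $x>0$.
\end{proposition}

\begin{proof}
The function $M_\beta$ is finite and nondecreasing. Let
\[
C_0=\frac{M_\beta(K)+1}{\tau(K)},\qquad f(x)=x^\beta+C_0,\qquad r=a^{\beta_1},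
\]
and define $K'$ by $\frac12(\beta-\beta_1)K'^\beta=C_0$. None of $K,C_0,K'$ depends on $a$. Let $a\ge\frac12$ satisfy $s\le\min(1/C_0,\tau(K'))$. We show that $Pf\le rf$, where $Pf(x)=M_\beta(ax)+C_0(1-\tau(ax))$.

If $ax\le K$, then $Pf(x)\le M_\beta(K)+C_0-C_0\tau(K)=C_0-1$. By \eqref{eq:elem}, $(1-r)C_0\le sC_0\le1$, so $C_0-1\le rC_0\le rf(x)$.

If $ax>K$, then $M_\beta(ax)\le a^\beta x^\beta$ by \eqref{eq:drift}, and \eqref{eq:elem}, \eqref{eq:elem2} give
\[
rf(x)-Pf(x)\ge\tfrac12(\beta-\beta_1)s\,x^\beta-sC_0+C_0\tau(ax).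
\]
For $x\ge K'$ the first term is at least $sC_0$. For $x<K'$ the last term is at least $C_0\tau(K')\ge sC_0$. In both cases the right side is nonnegative.

Lemma~\ref{lem:comp}(a) gives $Q_n(x)\le a^{\beta_1n}f(x)/C_0$.
\end{proof}

The hypothesis on $\tau$ cannot be dropped: for $\xi\equiv0$ the inequality \eqref{eq:drift} holds and $Q_n\equiv1$. For Cauchy innovations, \eqref{eq:cauchy} gives \eqref{eq:drift} for every $\beta<\frac12$, and together with (K2) this proves Theorem~\ref{thm:A} for $\alpha=1$. For other $\alpha$ there is no such closed formula at hand, and we replace \eqref{eq:cauchy} by an asymptotic expansion.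

\section{Powers under one stable step}\label{sec:powers}

From here to the end of Section~\ref{sec:order}, $\xi$ is symmetric $\alpha$-stable with $\sigma=1$, that is, $\xi$ has the law of $L_1$.

\subsection{The stable density}

Let $p$ be the density of $\xi$ and $p_t(z)=t^{-1/\alpha}p(t^{-1/\alpha}z)$ the density of $L_t$. By Fourier inversion $p$ is even, smooth and bounded, and so is $p''$. The constant $k>0$ of \eqref{eq:gen} makes $k|v|^{-1-\alpha}$ the L\'evy density of $L$, which means that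
\begin{equation}\label{eq:levy}
2k\int_0^\infty(1-\cos\theta v)\,v^{-1-\alpha}\,dv=|\theta|^\alpha .
\end{equation}
The same constant governs the tail of $p$:
\begin{equation}\label{eq:tail}
|p(z)-kz^{-1-\alpha}|\le Cz^{-1-\alpha-m'}\quad(z\ge1),\qquad m'=\alpha\ \ (\alpha\ne1),\quad m'=2\ \ (\alpha=1).
\end{equation}
For $\alpha\ne1$ this is the classical expansion of the stable density at infinity \cite[\S2.4]{IL}, \cite[\S\S2.4--2.5]{Z}. For $\alpha=1$ we have $k=1/\pi$ and $p(z)-kz^{-2}=-1/(\pi z^2(1+z^2))$. We also need, for all real $z$,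
\begin{equation}\label{eq:twosided}
c(1+|z|)^{-1-\alpha}\le p(z)\le C(1+|z|)^{-1-\alpha},\qquad|p''(z)|\le C(1+|z|)^{-1-\alpha}.
\end{equation}
To prove this, let $S$ be positive $\alpha/2$-stable with $\mathbb{E}e^{-\lambda S}=e^{-\lambda^{\alpha/2}}$. A centered Gaussian variable of variance $2S$ has characteristic function $\mathbb{E}e^{-\theta^2S}=e^{-|\theta|^\alpha}$, so $p(z)=\mathbb{E}[(4\pi S)^{-1/2}e^{-z^2/4S}]$. Hence $p>0$, and the first part of \eqref{eq:twosided} follows from \eqref{eq:tail} and continuity. For $|z|\ge1$, the second $z$-derivative of $(4\pi t)^{-1/2}e^{-z^2/4t}$ is at most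
\[
Ct^{-3/2}\Big(1+\frac{z^2}t\Big)e^{-z^2/4t}\le Ct^{-3/2}e^{-z^2/8t}\le Cz^{-2}t^{-1/2}e^{-(z/2)^2/4t}
\]
in absolute value, because $(1+u)e^{-u/8}$ and $ue^{-u/16}$ are bounded for $u\ge0$. Taking expectations gives $|p''(z)|\le Cz^{-2}p(z/2)$, and the second part follows. Two consequences of \eqref{eq:twosided}: $p_t(z)\le Ct|z|^{-1-\alpha}$, and $\tau(y)>0$ for all $y$.

\subsection{The coefficient $I(\beta)$}

For $-1<\beta<\alpha$ and $v>0$ let
\[
\psi_\beta(v)=(1+v)^\beta+(1-v)_+^\beta-2,\qquad I(\beta)=\int_0^\infty\psi_\beta(v)\,v^{-1-\alpha}\,dv .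
\]
Substituting $v\to xv$ in \eqref{eq:gen} shows that $Ax_+^\beta=kI(\beta)x^{\beta-\alpha}$ for $x>0$. Everything below depends on the sign of $I$.

\begin{lemma}\label{lem:I}
The function $I$ is differentiable and strictly convex on $(-1,\alpha)$, $I(\beta)=I(\alpha-1-\beta)$, and $I(\gamma)=I(\gamma-1)=0$. Hence $I<0$ on $(\gamma-1,\gamma)$, $I>0$ on $(-1,\gamma-1)\cup(\gamma,\alpha)$, and $I'(\gamma-1)<0$.
\end{lemma}

\begin{proof}
On $(0,\frac12]$, both $\psi_\beta$ and $\partial_\beta\psi_\beta(v)=(1+v)^\beta\log(1+v)+(1-v)_+^\beta\log|1-v|$ are restrictions of smooth even functions that vanish at $0$, so they are $O(v^2)$, and $v^{1-\alpha}$ is integrable at $0$ since $\alpha<2$. Both are integrable near $v=1$ since $\beta>-1$, and both are $O(v^{\beta_1})$ at infinity for any $\beta_1\in(\max(\beta,0),\alpha)$. These bounds are locally uniform in $\beta$, so $I$ is finite and can be differentiated under the integral. Strict convexity holds because $\beta\mapsto(1+v)^\beta$ is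 strictly convex and $\beta\mapsto(1-v)_+^\beta$ is convex.

To see the symmetry, cut the integral at $\eta\in(0,1)$ and substitute $u=1-v$ and $u=1+v$:
\[
\int_\eta^\infty\psi_\beta(v)v^{-1-\alpha}\,dv=\int_0^{1-\eta}\frac{u^\beta-1}{(1-u)^{1+\alpha}}\,du+\int_{1+\eta}^\infty\frac{u^\beta-1}{(u-1)^{1+\alpha}}\,du-\int_1^\infty v^{-1-\alpha}\,dv .
\]
The last integral is $1/\alpha$. The substitution $u\to1/u$ turns the middle one into
\[
\int_0^{1/(1+\eta)}\frac{u^{\alpha-1-\beta}-u^{\alpha-1}}{(1-u)^{1+\alpha}}\,du .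
\]
The interval $[1-\eta,1/(1+\eta)]$ has length $O(\eta^2)$ and the integrand is $O(\eta^{-\alpha})$ on it, so replacing the upper limit by $1-\eta$ costs $O(\eta^{2-\alpha})\to0$. Since $u^\beta-1+u^{\alpha-1-\beta}-u^{\alpha-1}=-(1-u^\beta)(1-u^{\alpha-1-\beta})$, letting $\eta\to0$ gives
\[
I(\beta)=-\frac1\alpha-\int_0^1\frac{(1-u^\beta)(1-u^{\alpha-1-\beta})}{(1-u)^{1+\alpha}}\,du ,
\]
which is invariant under $\beta\leftrightarrow\alpha-1-\beta$. For $\beta=\gamma$ the integrand has an elementary primitive: with $H(u)=\frac1\alpha(1-u^\gamma)^2(1-u)^{-\alpha}$,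
\[
H'(u)=\frac{1-u^\gamma}{(1-u)^{1+\alpha}}\big[1-u^\gamma-u^{\gamma-1}(1-u)\big]=\frac{(1-u^\gamma)(1-u^{\gamma-1})}{(1-u)^{1+\alpha}} .
\]
As $H(0)=1/\alpha$ and $H(u)=O((1-u)^{2-\alpha})\to0$ for $u\uparrow1$, the integral equals $-1/\alpha$ and $I(\gamma)=0$. By symmetry $I(\gamma-1)=0$. A strictly convex function with two zeros is negative between them and positive outside, and $I'(\gamma-1)$ is at most the slope $I(0)/(1-\gamma)<0$ of the chord from $\gamma-1$ to $0$.
\end{proof}

\subsection{The expansion of $M_\beta$}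

Seen from a large $y$, one step is a short time for $L$, so $T-\mathrm{Id}$ should act on powers like $A$. The next lemma quantifies this. Its second part treats the $\beta$-derivative of $x^\beta$ at $\beta=-\frac12$, which is needed in Section~\ref{sec:corr}.

\begin{lemma}\label{lem:M}
Let $m=\min(2,2\alpha)>\alpha$. For $-1<\beta<\alpha$ and $y\ge1$,
\begin{equation}\label{eq:M}
|M_\beta(y)-y^\beta-kI(\beta)y^{\beta-\alpha}|\le C_\beta\,y^{\beta-m}.
\end{equation}
If $\alpha=1$ and $W(x)=x^{-1/2}\log x$, then for $y\ge2$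
\begin{equation}\label{eq:Mlog}
TW(y)=W(y)+kI'(-\tfrac12)y^{-3/2}+O(y^{-5/2}\log y).
\end{equation}
\end{lemma}

\begin{proof}
Let $\varphi$ be measurable on $(0,\infty)$ with $|\varphi(v)|\le Cv^2$ on $(0,\frac12]$, $\int_{1/2}^2|\varphi|<\infty$, and $|\varphi(v)|\le Cv^{\beta_1}$ for $v\ge2$, where $\beta_1<\alpha$. We claim that
\begin{equation}\label{eq:claim}
\int_0^\infty\varphi(v)\,y\,p(yv)\,dv=ky^{-\alpha}\int_0^\infty\varphi(v)v^{-1-\alpha}\,dv+O(y^{-m}),\qquad y\ge2 .
\end{equation}
On $v<1/y$ we bound the two integrals separately; they contribute at most $C\int_0^{1/y}v^2(y+y^{-\alpha}v^{-1-\alpha})\,dv\le Cy^{-2}$. On $v\ge1/y$ we use \eqref{eq:tail} with $z=yv$; the difference is at most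
\[
Cy^{-\alpha-m'}\int_{1/y}^\infty|\varphi(v)|v^{-1-\alpha-m'}\,dv\le Cy^{-\alpha-m'}\Big(1+\int_{1/y}^{1/2}v^{1-\alpha-m'}\,dv\Big).
\]
For $\alpha<1$ the exponent $1-2\alpha$ exceeds $-1$ and the bound is $O(y^{-2\alpha})$. For $\alpha\ge1$ we have $\alpha+m'>2$, the last integral is $O(y^{\alpha+m'-2})$, and the bound is $O(y^{-2})$. This proves \eqref{eq:claim}.

The variable $\xi/y$ has the even density $yp(yv)$, so $M_\beta(y)=y^\beta\mathbb{E}(1+\xi/y)_+^\beta=y^\beta\big(1+\int_0^\infty\psi_\beta(v)\,yp(yv)\,dv\big)$, and \eqref{eq:claim} with $\varphi=\psi_\beta$ gives \eqref{eq:M} for $y\ge2$. For $1\le y\le2$ all terms are bounded, since $p$ is bounded, $\beta>-1$ and $\mathbb{E}|\xi|^{\max(\beta,0)}<\infty$.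

For $\alpha=1$ write $\log(y+\xi)=\log y+\log(1+\xi/y)$:
\[
TW(y)=M_{-1/2}(y)\log y+y^{-1/2}\int_0^\infty\partial_\beta\psi_\beta(v)\big|_{\beta=-1/2}\,yp(yv)\,dv .
\]
Here $m=2$ and $I(-\frac12)=I(\gamma-1)=0$, so the first term is $W(y)+O(y^{-5/2}\log y)$ by \eqref{eq:M}. By \eqref{eq:claim} the second is $kI'(-\frac12)y^{-3/2}+O(y^{-5/2})$.
\end{proof}

Comparing \eqref{eq:M} with \eqref{eq:cauchy} gives $I(\beta)=-\pi\beta\cot(\pi\beta)$ for $\alpha=1$ and $0<\beta<1$, in agreement with Lemma~\ref{lem:I}.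

\begin{proof}[Proof of Theorem~\ref{thm:A}]
Let $0<\beta_1<\beta<\gamma$. Then $I(\beta)<0$ by Lemma~\ref{lem:I}, and $m>\alpha$, so \eqref{eq:M} gives \eqref{eq:drift} for a large $K$. Also $\beta<1$, $\mathbb{E}|\xi|^\beta<\infty$ and $\tau>0$. Proposition~\ref{prop:lower} yields $\Lambda(a,\alpha)\ge\beta_1\log(1/a)$ for $a$ close to $1$. Since $\beta_1<\alpha/2$ is arbitrary, $\liminf_{a\uparrow1}\Lambda(a,\alpha)/\log(1/a)\ge\alpha/2$, and (K2) gives the matching upper bound. By (K1), $\Lambda(a,\alpha)/\log(1/a)=\alpha\lambda_\alpha(h)/h$ for $h=\alpha\log(1/a)$, which gives the second form.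
\end{proof}

\section{The defect of the critical power}\label{sec:defect}

To find the order of $G(a)$ we cannot give up anything in the exponent and must work with $x^\gamma$ itself. Let
\[
\Delta(y)=M_\gamma(y)-y^\gamma\qquad(y\ge0).
\]
Since $I(\gamma)=0$, Lemma~\ref{lem:M} says only that $|\Delta(y)|\le Cy^{\gamma-m}$. This gives no sign, and for $\alpha>1$ it is not the right order. An exact formula comes from running $L$ in continuous time over $[0,1]$: the function $Ax_+^\gamma$ vanishes on the positive half-line and is positive on the negative one, so $\Delta$ collects exactly the contribution of the time spent below zero, which the discrete chain does not see.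

\begin{lemma}\label{lem:defect}
With $c_0=k\int_1^\infty(v-1)^\gamma v^{-1-\alpha}\,dv\in(0,\infty)$,
\begin{equation}\label{eq:defect}
\Delta(y)=c_0\int_0^1\!\!\int_0^\infty z^{-\gamma}p_t(y+z)\,dz\,dt\qquad(y\ge0).
\end{equation}
Consequently $c(1+y)^{-3\gamma}\le\Delta(y)\le C(1+y)^{-3\gamma}$ for $y\ge0$.
\end{lemma}

\begin{proof}
Fix $y\ge0$, let $u(x)=x_+^\gamma$ and $F(t)=\mathbb{E}\,u(y+L_t)=\int u(x)p_t(x-y)\,dx$. The function $u$ is not smooth at $0$, so we apply $A$ to $p_t$ first and move it to $u$ through the truncations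
\[
A_\eta q(x)=k\int_\eta^\infty\big(q(x+v)+q(x-v)-2q(x)\big)v^{-1-\alpha}\,dv,\qquad\eta\ge0,\quad A_0=A .
\]
By \eqref{eq:levy}, $A$ multiplies $e^{i\theta x}$ by $-|\theta|^\alpha$. Inserting $p_t(z)=\frac1{2\pi}\int e^{i\theta z-t|\theta|^\alpha}d\theta$ and using Fubini's theorem, which applies because $|\theta|^\alpha e^{-t|\theta|^\alpha}$ is integrable, we get $\partial_tp_t=Ap_t$ for $t>0$.

\emph{A bound uniform in $\eta$.} Fix $t_0\in(0,1)$. By \eqref{eq:twosided} and scaling, $q=p_t$ with $t\in[t_0,1]$ satisfies $q(z)+|q''(z)|\le C_{t_0}(1+|z|)^{-1-\alpha}$. We claim that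
\begin{equation}\label{eq:unif}
|A_\eta p_t(z)|\le C_{t_0}(1+|z|)^{-1-\alpha},\qquad\eta\in[0,1],\ t\in[t_0,1].
\end{equation}
For $|z|\le2$, bound the second difference by $v^2\sup|q''|$ for $v\le1$ and by $4\sup q$ for $v>1$. For $|z|\ge2$, split the $v$-integral into three ranges. For $v\le1$ the second difference is at most $v^2\sup_{|w-z|\le1}|q''(w)|\le C_{t_0}v^2|z|^{-1-\alpha}$. For $1<v\le|z|/2$ we have $|z\pm v|\ge|z|/2$, so each term is at most $C_{t_0}|z|^{-1-\alpha}$. For $v>|z|/2$ the terms $q(z\pm v)$ contribute at most $2k(|z|/2)^{-1-\alpha}\int q$, and $2q(z)$ contributes at most $Cq(z)$.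

\emph{The derivative of $F$.} Since $\gamma<\alpha$, the function $u(x)(1+|x-y|)^{-1-\alpha}$ is integrable. By \eqref{eq:unif} and dominated convergence, $F$ is continuously differentiable on $(0,1]$ and
\[
F'(t)=\int u(x)\,Ap_t(x-y)\,dx=\lim_{\eta\downarrow0}\int u(x)\,A_\eta p_t(x-y)\,dx=\lim_{\eta\downarrow0}\int A_\eta u(x)\,p_t(x-y)\,dx .
\]
The last step is Fubini's theorem and a translation in $x$ for fixed $\eta>0$; each term converges absolutely because $u(x\pm v)\le|x|^\gamma+v^\gamma$. For $x>0$,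
\[
A_\eta u(x)=kx^{-\gamma}\int_{\eta/x}^\infty\psi_\gamma(v)v^{-1-\alpha}\,dv ,
\]
which is bounded by $Cx^{-\gamma}$ and tends to $kx^{-\gamma}I(\gamma)=0$. For $x<0$ only $u(x+v)=(v-|x|)_+^\gamma$ survives, and $A_\eta u(x)\uparrow c_0|x|^{-\gamma}$. As $\gamma<1$, the function $|x|^{-\gamma}p_t(x-y)$ is integrable, and dominated convergence together with the evenness of $p_t$ gives $F'(t)=c_0\int_0^\infty z^{-\gamma}p_t(y+z)\,dz$. Finally $F(1)=M_\gamma(y)$ and $|F(t)-y^\gamma|\le\mathbb{E}|L_t|^\gamma=t^{1/2}\mathbb{E}|\xi|^\gamma\to0$ as $t\downarrow0$, which proves \eqref{eq:defect}.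

\emph{The bounds.} For $b>0$, scaling gives $\int_0^\infty z^{-\gamma}(b+z)^{-1-\alpha}dz=Cb^{-\gamma-\alpha}=Cb^{-3\gamma}$. With $p_t(w)\le Ctw^{-1-\alpha}$ and $b=y$ this yields $\Delta(y)\le Cy^{-3\gamma}$; for $y\le1$ use $\Delta(y)\le\mathbb{E}|\xi|^\gamma$. For $t\in[\frac12,1]$ we have $p_t(w)\ge c(1+|w|)^{-1-\alpha}$ by \eqref{eq:twosided}, and $b=1+y$ yields the lower bound.
\end{proof}

\section{Correctors}\label{sec:corr}

\subsection{Where the three regimes come from}

We first argue heuristically. Look for a function $x^\gamma+w$ fixed by $T$, that is, $(T-\mathrm{Id})w=-\Delta$, where $\Delta(y)\asymp y^{-3\gamma}$ at infinity. By Lemma~\ref{lem:M}, $T-\mathrm{Id}$ maps $x^\beta$ to about $kI(\beta)y^{\beta-\alpha}$, so the matching exponent is $\beta=-\gamma$, and the outcome depends on the position of $-\gamma$ relative to the second zero $\gamma-1$ of $I$.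
\begin{itemize}
\item If $\alpha<1$, then $-\gamma>\gamma-1$ and $I(-\gamma)<0$, so a positive multiple of $x^{-\gamma}$ cancels $\Delta$.
\item If $\alpha=1$, then $-\gamma=\gamma-1$ and $I(-\gamma)=0$. In this resonant case $x^{-1/2}$ is replaced by its $\beta$-derivative $x^{-1/2}\log x$, as in \eqref{eq:Mlog}.
\item If $\alpha>1$, then $I(-\gamma)>0$ and a negative multiple of $x^{-\gamma}$ is needed. To keep $w$ positive one adds a multiple of $x^{\gamma-1}$, which decays more slowly and for which the leading term in \eqref{eq:M} vanishes. Since $x^\gamma+c\gamma x^{\gamma-1}\approx(x+c)^\gamma$, this amounts to moving the boundary by a bounded amount.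
\end{itemize}
Accordingly we set, for $X\ge1$,
\[
\omega(X)=\begin{cases}X^{-\gamma},&\alpha<1,\\X^{-1/2}(1+\log X),&\alpha=1,\\X^{\gamma-1},&\alpha>1,\end{cases}\qquad
\delta(X)=\frac{\omega(X)}{X^\gamma}=\begin{cases}X^{-\alpha},&\alpha<1,\\X^{-1}(1+\log X),&\alpha=1,\\X^{-1},&\alpha>1.\end{cases}
\]
If $h=x^\gamma+w$ is fixed by $T$, then $Ph(x)=h(ax)=a^\gamma h(x)+w(ax)-a^\gamma w(x)$, and the last difference is positive, of order $s\,\omega(x)$, or $s\,\delta(x)$ relative to $h$. The stationary law of the chain is that of $\sum_{j\ge0}a^j\xi_{j+1}$, which is stable of scale $(1-a^\alpha)^{-1/\alpha}\asymp s^{-1/\alpha}$. So one expects the rate $a^\gamma+cs\,\delta(s^{-1/\alpha})$ and a deficit of order $\delta(s^{-1/\alpha})\asymp\varrho_\alpha(s)$.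

For the proof we do not need a fixed point of $T$: a supersolution and a subsolution of size $\omega$ suffice.

\subsection{Supersolutions}

For $\alpha>1$ we fix an exponent $b$ with
\begin{equation}\label{eq:b}
\max(-\gamma,\,3\gamma-3)<b<\gamma-1 .
\end{equation}
This is possible because $\frac12<\gamma<1$, and then $b>-1$ and $I(b)>0$. We use $x^b$ in place of $x^{-\gamma}$ because \eqref{eq:M} leaves an error $O(y^{\gamma-3})$ of unknown sign in $Tx^{\gamma-1}$; the condition $b>3\gamma-3$ means $\gamma-3<b-\alpha$, so that the drift of $x^b$ dominates this error. The condition $b>-\gamma$ means $b-\alpha>-3\gamma$, so that it also dominates $\Delta$. As $I(\gamma-1)=0$ and $m=2$, Lemma~\ref{lem:M} gives, for either sign,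
\begin{equation}\label{eq:pm}
T(x^{\gamma-1}\pm x^b)(y)=y^{\gamma-1}\pm y^b\pm kI(b)y^{b-\alpha}(1+o(1))\qquad(y\to\infty),
\end{equation}
the error terms $O(y^{\gamma-3})$ and $O(y^{b-2})$ being $o(y^{b-\alpha})$.

\begin{lemma}\label{lem:v}
For $\beta\in(\gamma-1,0)$ there is $K\ge1$ such that $v(x)=\min(K^\beta,x^\beta)$ satisfies $Tv(y)\le v(y)-c(1+y)^{\beta-\alpha}$ for $y>0$, and $v(ax)\le a^{-1}v(x)$ for $0<a<1$, $x>0$.
\end{lemma}

\begin{proof}
Since $I(\beta)<0$ and $m>\alpha$, \eqref{eq:M} gives $K\ge1$ with $M_\beta(y)\le y^\beta-cy^{\beta-\alpha}$ for $y>K$; then $Tv(y)\le M_\beta(y)\le v(y)-c(1+y)^{\beta-\alpha}$. For $y\le K$, $Tv(y)\le K^\beta(1-\tau(y))\le v(y)-K^\beta\tau(K)$, and $(1+y)^{\beta-\alpha}\le1$. Finally $v(ax)\le a^\beta v(x)\le a^{-1}v(x)$, because $1\le a^\beta\le a^{-1}$.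
\end{proof}

\begin{lemma}\label{lem:super}
There is a bounded nonincreasing function $\overline w>0$ on $(0,\infty)$ such that $\Delta+T\overline w\le\overline w$ on $(0,\infty)$, $\overline w(ax)\le a^{-1}\overline w(x)$ for $0<a<1$, and $\overline w(x)\le C\omega(1+x)$.
\end{lemma}

\begin{proof}
By Lemma~\ref{lem:defect} it suffices to find $w$ with the other properties and $Tw(y)\le w(y)-c(1+y)^{-3\gamma}$; then $\overline w$ is a large multiple of $w$.

For $\alpha<1$ take $w=v$ from Lemma~\ref{lem:v} with $\beta=-\gamma\in(\gamma-1,0)$, for which $\beta-\alpha=-3\gamma$.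

For $\alpha\ge1$ let $W(x)=x^{-1/2}\log x$, $e_0=\frac32$ if $\alpha=1$, and $W(x)=x^{\gamma-1}-x^b$, $e_0=\alpha-b$ if $\alpha>1$. In both cases $e_0\le3\gamma$, $e_0<1+\alpha$, and $W$ has the following properties.
\begin{enumerate}
\item[(i)] $W(1)=0$, $W$ is integrable at $0$, and there is $x^*>1$ such that $W$ increases on $(0,x^*]$ and decreases to $0$ on $[x^*,\infty)$. Indeed $W'(x)=x^{-3/2}(1-\frac12\log x)$ for $\alpha=1$, and $W'(x)=x^{b-1}\big(|b|-(1-\gamma)x^{\gamma-1-b}\big)$ with $|b|>1-\gamma$ for $\alpha>1$.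
\item[(ii)] $TW(y)\le W(y)-c_1y^{-e_0}$ for large $y$, by \eqref{eq:Mlog} and $I'(-\frac12)<0$ for $\alpha=1$, and by \eqref{eq:pm} for $\alpha>1$.
\item[(iii)] $W(ax)\le a^{-1}W(x)$ for $x\ge1$, $0<a\le1$. For $\alpha=1$, $W(ax)=(ax)^{-1/2}\log(ax)\le a^{-1/2}W(x)$. For $\alpha>1$, $W(ax)=(ax)^{\gamma-1}(1-(ax)^{b-\gamma+1})\le a^{\gamma-1}W(x)$ since $b-\gamma+1<0$. In both cases $W(x)\ge0$.
\end{enumerate}
The function $W$ is negative near $0$, so we truncate it. For $K\ge2x^*$ let $w=W(K)$ on $(0,K]$ and $w=W$ on $[K,\infty)$. Then $w$ is positive, nonincreasing, and at most $C_K\,\omega(1+x)$. The difference $w-W$ vanishes on $[K,\infty)$, is nonpositive on $[x^*,K]$, and is at most $W(x^*)+|W(x)|$ on $(0,x^*)$. For $y>K$ and $x<x^*$ we have $y-x\ge y/2$, so by \eqref{eq:twosided}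
\[
Tw(y)\le TW(y)+\int_0^{x^*}\big(W(x^*)+|W(x)|\big)p(y-x)\,dx\le W(y)-c_1y^{-e_0}+C_1y^{-1-\alpha}
\]
if $K$ is large enough for (ii), with $C_1$ independent of $K$. Since $e_0<1+\alpha$ we can fix $K$ so large that the right side is at most $w(y)-\frac12c_1y^{-e_0}\le w(y)-\frac12c_1(1+y)^{-3\gamma}$ for all $y>K$. For $y\le K$, $Tw(y)\le W(K)(1-\tau(K))=w(y)-W(K)\tau(K)$.

For the scaling property, the case $ax\ge K$ is (iii), and for $x\le K$ both values equal $W(K)$. If $ax<K\le x$, put $a'=K/x\in(a,1]$; then $w(ax)=W(a'x)\le a'^{-1}W(x)\le a^{-1}w(x)$.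
\end{proof}

\subsection{A subsolution}

\begin{lemma}\label{lem:sub}
There is a nonincreasing function $\underline w>0$ on $(0,\infty)$ such that $\Delta+T\underline w\ge\underline w$ on $(0,\infty)$ and $c\,\omega(1+x)\le\underline w(x)\le C\omega(1+x)$.
\end{lemma}

\begin{proof}
By Lemma~\ref{lem:defect} it suffices to find $w$ with the other properties and $Tw(y)\ge w(y)-C(1+y)^{-3\gamma}$; then $\underline w$ is a small multiple of $w$. For bounded $w\ge0$ this inequality holds on any bounded set of $y$ with a large $C$, so only large $y$ matter. Note that $1+\alpha>3\gamma$.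

For $\alpha<1$ let $w=\min(1,x^{-\gamma})$. By \eqref{eq:M} and \eqref{eq:twosided}, for $y\ge2$,
\[
Tw(y)\ge M_{-\gamma}(y)-\int_0^1x^{-\gamma}p(y-x)\,dx\ge y^{-\gamma}-Cy^{-3\gamma}-Cy^{-1-\alpha}.
\]
For $\alpha=1$ let $W(x)=x^{-1/2}\log x$ and $w(x)=W(\max(x,e^2))$. The maximum of $W$ is at $e^2$, so $w\ge W$, and \eqref{eq:Mlog} gives $Tw(y)\ge TW(y)\ge w(y)-Cy^{-3/2}$ for $y\ge e^2$.

For $\alpha>1$ let $W(x)=x^{\gamma-1}+x^b$, which is decreasing with $W(1)=2$, and $w=\min(2,W)$. By \eqref{eq:pm}, $TW(y)\ge W(y)$ for large $y$, and the truncation costs at most $\int_0^1W(x)p(y-x)\,dx\le Cy^{-1-\alpha}$.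

In each case $w$ is constant near $0$ and comparable to $\omega$ at infinity.
\end{proof}

\section{The order of the deficit}\label{sec:order}

In this section $a\ge\frac12$, $N=s^{-1/\alpha}$, so that $s=N^{-\alpha}$, and $X=1+x$. The function $\delta$ satisfies
\begin{equation}\label{eq:delta}
\lambda^{-1}\delta(X)\le\delta(\lambda X)\le\delta(X)\quad(\lambda,X\ge1),\qquad\delta(N)\asymp\varrho_\alpha(s)\quad(s\le\tfrac12).
\end{equation}
This is immediate for the powers; for $\alpha=1$ note that $X^{-1}(1+\log X)$ has derivative $-X^{-2}\log X\le0$ and that $1+\log(\lambda X)\ge1+\log X$.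

\subsection{Upper bound on $G$}\label{sec:upper}

The function $x^\gamma+\overline w$ satisfies $P(x^\gamma+\overline w)\le a^\gamma(x^\gamma+\overline w)+Cs\,\omega(X)$. For $X\gtrsim N$ the error is at most $Cs\,\delta(N)x^\gamma$, as desired. For $X\ll N$ its relative size $s\,\delta(X)$ is too large, and it has to be cancelled by an additional negative drift. This is supplied by a multiple $\kappa v$ of a truncated power, with $\kappa$ chosen so that $\kappa v$ has the size of $\omega$ at $X=N$.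

Fix $\beta\in(\gamma-1,0)$, take $v$ from Lemma~\ref{lem:v}, and let
\[
f(x)=x^\gamma+\overline w(x)+\kappa v(x),\qquad\kappa=\kappa_0N^{-\beta}\omega(N),
\]
with a constant $\kappa_0$ to be chosen large. By Lemmas~\ref{lem:v} and~\ref{lem:super}, $Tf(y)\le y^\gamma+\overline w(y)+\kappa[v(y)-c_1(1+y)^{\beta-\alpha}]$. Put $y=ax$ and use the scaling properties of $\overline w$ and $v$:
\[
Pf(x)-a^\gamma f(x)\le(a^{-1}-a^\gamma)\overline w(x)+\kappa\big[(a^{-1}-a^\gamma)v(x)-c_1(1+ax)^{\beta-\alpha}\big].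
\]
Now $a^{-1}-a^\gamma\le a^{-1}-a\le3s$, $v(x)\le CX^\beta$ and $(1+ax)^{\beta-\alpha}\ge X^{\beta-\alpha}$, so
\begin{equation}\label{eq:up}
Pf(x)-a^\gamma f(x)\le C_1s\,\omega(X)+\kappa\big[C_1sX^\beta-c_1X^{\beta-\alpha}\big].
\end{equation}
Choose $\eta\in(0,1]$ with $C_1\eta^\alpha\le c_1/2$, and let $a$ be so close to $1$ that $\eta N\ge2$.

\emph{Case $X\le\eta N$.} Here $s\le\eta^\alpha X^{-\alpha}$, so the bracket is at most $-\frac12c_1X^{\beta-\alpha}$. The function $X^{\alpha-\beta}\omega(X)$ is increasing: it equals $X^{\gamma-\beta}$, $X^{1/2-\beta}(1+\log X)$, $X^{\alpha+\gamma-1-\beta}$ in the three cases, and all exponents are positive. Hence $X^{\alpha-\beta}\omega(X)\le N^{\alpha-\beta}\omega(N)$, that is, $s\,\omega(X)\le\kappa_0^{-1}\kappa X^{\beta-\alpha}$. With $\kappa_0=2C_1/c_1$ the right side of \eqref{eq:up} is nonpositive.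

\emph{Case $X>\eta N$.} Here $X\ge2$, so $f(x)\ge x^\gamma\ge X^\gamma/2$. Dropping the negative term in \eqref{eq:up},
\[
Pf(x)-a^\gamma f(x)\le2C_1s\big[\delta(X)+\kappa_0N^{-\beta}\omega(N)X^{\beta-\gamma}\big]f(x)\le C_2s\,\delta(N)f(x),
\]
because $\delta(X)\le\delta(\eta N)\le\eta^{-1}\delta(N)$ by \eqref{eq:delta} and $X^{\beta-\gamma}\le(\eta N)^{\beta-\gamma}$.

Thus $Pf\le rf$ with $r=a^\gamma+C_2s\,\delta(N)$, and $\inf f\ge\min(1,\overline w(1))>0$. Lemma~\ref{lem:comp}(a) gives
\[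
\Lambda(a,\alpha)\ge-\log r=\gamma\log(1/a)-\log\big(1+C_2s\,\delta(N)a^{-\gamma}\big)\ge\gamma\log(1/a)-2C_2s\,\delta(N).
\]
Dividing by $\log(1/a)\ge s$, we get $G(a)\le2C_2\delta(N)\le C\varrho_\alpha(1-a)$.

\subsection{Lower bound on $G$}\label{sec:lower}

The function $x^\gamma+\underline w$ gains $cs\,\omega(X)$ over the rate $a^\gamma$, which is at least $cs\,\delta(N)X^\gamma$ for $X\lesssim N$. For $X\gg N$ the gain is too small, and the function is unbounded. Subtracting a higher power $\kappa x^\beta$ solves both problems. It makes the function bounded above, and since $x^\beta$ contracts by $a^\beta<a^\gamma$, it produces a gain of order $\kappa sX^\beta$. The price is its drift $\kappa X^{\beta-\alpha}$, which for $X\lesssim N$ has to be paid from the gain $s\,\omega(X)$; the lower restriction on $\beta$ below ensures that the worst case is at the scale $N$.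

Fix $\beta\in(\max(\gamma,3\gamma-1),\alpha)$; the interval is nonempty since $\gamma<1$. By \eqref{eq:M} for $y\ge1$, and since $M_\beta$ is bounded on $[0,1]$, we have $M_\beta(y)\le y^\beta+C(1+y)^{\beta-\alpha}$ for $y\ge0$. Let
\[
g_0(x)=x^\gamma+\underline w(x)-\kappa x^\beta,\qquad\kappa=\kappa_0N^{-\beta}\omega(N),\qquad r=a^\gamma+\epsilon_0s\,\delta(N),
\]
with constants $\kappa_0,\epsilon_0\in(0,1]$ to be chosen small. Let $a$ be so close to $1$ that $\delta(N)\le\gamma/2$ and $N^{-\beta}\omega(N)<1$. By \eqref{eq:elem} and \eqref{eq:elem2}, $1-r\ge\frac\gamma2s$ and $r-a^\beta\ge a^\gamma-a^\beta\ge c_1s$ with $c_1=\frac12(\beta-\gamma)$. By Lemma~\ref{lem:sub}, $Tg_0(y)\ge y^\gamma+\underline w(y)-\kappa y^\beta-\kappa C(1+y)^{\beta-\alpha}$. Put $y=ax$ and use $\underline w(ax)\ge\underline w(x)$: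
\[
Pg_0(x)-rg_0(x)\ge(1-r)\underline w(x)-\epsilon_0s\,\delta(N)x^\gamma+\kappa(r-a^\beta)x^\beta-\kappa C(1+ax)^{\beta-\alpha}.
\]
Since $1+ax\ge X/2$ and $\beta<\alpha$,
\begin{equation}\label{eq:low}
Pg_0(x)-rg_0(x)\ge c_2s\,\omega(X)-\epsilon_0s\,\delta(N)X^\gamma+\kappa\big[c_1s\,x^\beta-C_1X^{\beta-\alpha}\big],
\end{equation}
where $c_1,c_2,C_1$ do not depend on $\kappa_0,\epsilon_0$. Fix $\ell\ge2$ with $\ell^\alpha\ge2^{1+\beta}C_1/c_1$.

\emph{Case $X\ge\ell N$.} Here $x\ge X/2$ and $X^{-\alpha}\le\ell^{-\alpha}s$, so the bracket is at least $c_3sX^\beta$ with $c_3=2^{-1-\beta}c_1$. Moreover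
\[
\kappa c_3sX^\beta=\kappa_0c_3\,s\,\delta(N)X^\gamma(X/N)^{\beta-\gamma}\ge\kappa_0c_3\,s\,\delta(N)X^\gamma ,
\]
so the right side of \eqref{eq:low} is nonnegative if $\epsilon_0\le c_3\kappa_0$.

\emph{Case $X\le\ell N$.} Drop the term $c_1sx^\beta$ and divide by $s\,\omega(X)$. It suffices that
\[
c_2\ge\epsilon_0\frac{\delta(N)}{\delta(X)}+\kappa_0C_1\frac{X^{\beta-\alpha}/\omega(X)}{N^{\beta-\alpha}/\omega(N)} .
\]
By \eqref{eq:delta}, $\delta(X)\ge\delta(\ell N)\ge\ell^{-1}\delta(N)$, so the first ratio is at most $\ell$. For $\alpha\ne1$, $X^{\beta-\alpha}/\omega(X)=X^{j}$ with $j=\beta-\gamma>0$ if $\alpha<1$ and $j=\beta-3\gamma+1>0$ if $\alpha>1$, so the second ratio is at most $\ell^{j}$. For $\alpha=1$ the function is $X^j/(1+\log X)$ with $j=\beta-\frac12>0$. With $Y=\ell N\ge X$ we have $1+\log N\le1+\log Y\le(1+\log X)(1+\log(Y/X))\le C(1+\log X)(Y/X)^j$, so the second ratio is at most $C\ell^j$. In all cases it suffices that $c_2\ge C_\ell(\epsilon_0+\kappa_0)$ for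 a constant $C_\ell$.

Take $\kappa_0=\min(1,c_2/2C_\ell)$ and $\epsilon_0=\kappa_0\min(1,c_3)$. Then $Pg_0\ge rg_0$ on $(0,\infty)$. The function $g_0$ is bounded above because $\beta>\gamma$, $P|g_0|<\infty$ because $\beta<\alpha$, and $g_0(1)\ge1-\kappa>0$. Lemma~\ref{lem:comp}(b) at $x=1$ and the inequality $\log(1+u)\ge u/2$ for $0\le u\le1$ give
\[
\Lambda(a,\alpha)\le-\log r\le\gamma\log(1/a)-\log\big(1+\epsilon_0s\,\delta(N)\big)\le\gamma\log(1/a)-\tfrac12\epsilon_0s\,\delta(N).
\]
Dividing by $\log(1/a)\le2s$, we get $G(a)\ge\frac14\epsilon_0\delta(N)\ge c\,\varrho_\alpha(1-a)$.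

\subsection{End of the proof of Theorem~\ref{thm:B}}

Sections~\ref{sec:upper} and~\ref{sec:lower} give the two-sided bound for $a\in[a_0,1)$. With $a=e^{-h/\alpha}$, (K1) gives $\frac12-\lambda_\alpha(h)/h=G(a)/\alpha$, and $1-a\sim h/\alpha$ implies $\varrho_\alpha(1-a)\asymp\varrho_\alpha(h)$ as $h\downarrow0$. This is the second form.

Strictness for all $a$ follows by refining the mesh. For $h>0$, an integer $l\ge1$ and $h'=h/l$,
\[
\{R_{jh'}>0,\ 0\le j\le l(n-1)\}\subset\{R_{jh}>0,\ 0\le j\le n-1\},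
\]
so $q_{l(n-1)+1}(h')\le q_n(h)$. Taking logarithms, dividing by $-n$ and letting $n\to\infty$ gives $\lambda_\alpha(h)\le l\lambda_\alpha(h/l)$, that is, $\lambda_\alpha(h)/h\le\lambda_\alpha(h')/h'$. For large $l$ the right side is less than $\frac12$ by Section~\ref{sec:lower}. Hence $G(a)>0$ for all $a\in(0,1)$, while $G(a)\to0$ as $a\uparrow1$; so the supremum of $\Lambda(a,\alpha)/\log(1/a)$ equals $\alpha/2$ and is not attained. \qed

\section{Regularly varying innovations}\label{sec:RV}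

Let $\xi$ be as in Theorem~\ref{thm:C}; constants may now depend on its law. Put $\chi=\alpha(1-\rho)$. For $\alpha\ne1$ we have $\chi=\frac\alpha2-\vartheta$ with
\begin{equation}\label{eq:vartheta}
\tan\pi\vartheta=(p_+-p_-)\tan\frac{\pi\alpha}2,\qquad|\vartheta|<\tfrac12 .
\end{equation}
Since $|p_+-p_-|<1$, we have $|\vartheta|<\frac\alpha2$ for $\alpha<1$, and $|\vartheta|<1-\frac\alpha2$ for $\alpha>1$, because then $|\tan\frac{\pi\alpha}2|=\tan\pi(1-\frac\alpha2)$. Thus $0<\chi<\alpha$ for $\alpha<1$, $\alpha-1<\chi<1$ for $\alpha>1$, and $\chi=\frac12$ for $\alpha=1$; in all cases $0<\chi<\min(1,\alpha)$. We show that $\chi$ plays the role of $\gamma$: it is the exponent at which $M_\beta(y)-y^\beta$ changes sign for large $y$.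

We use Karamata's theorem \cite[\S1.5]{BGT} in the following form: as $x\to\infty$, $\int_0^xt^{j-1}\bar F(t)\,dt\sim x^j\bar F(x)/(j-\alpha)$ for $j>\alpha$, and $\int_x^\infty t^{j-1}\bar F(t)\,dt\sim x^j\bar F(x)/(\alpha-j)$ for $j<\alpha$. Since $\mathbb{E}[|\xi|^j;|\xi|\le x]\le j\int_0^xt^{j-1}\bar F(t)\,dt$ and $\mathbb{E}[|\xi|^j;|\xi|>x]=x^j\bar F(x)+j\int_x^\infty t^{j-1}\bar F(t)\,dt$, it follows that for large $x$
\begin{equation}\label{eq:kar}
\mathbb{E}[|\xi|^j;|\xi|\le x]\le Cx^j\bar F(x)\ \ (j>\alpha),\qquad\mathbb{E}[|\xi|^j;|\xi|>x]\le Cx^j\bar F(x)\ \ (0<j<\alpha).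
\end{equation}
In particular $\mathbb{E}|\xi|^j<\infty$ for $0<j<\alpha$.

For $0<\beta<\alpha$ and real $v$ let $\varphi_\beta(v)=(1+v)_+^\beta-1-\beta v$ if $\alpha>1$ and $\varphi_\beta(v)=(1+v)_+^\beta-1$ if $\alpha\le1$, and put
\[
J(\beta)=\alpha\int_0^\infty\big[p_+\varphi_\beta(v)+p_-\varphi_\beta(-v)\big]v^{-1-\alpha}\,dv .
\]
For $\alpha=1$ symmetry forces $p_+=p_-=\frac12$, and $J=\frac12I$.

\begin{lemma}\label{lem:RV}
For $0<\beta<\alpha$, $\ \dfrac{M_\beta(y)-y^\beta}{y^\beta\bar F(y)}\to J(\beta)$ as $y\to\infty$.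
\end{lemma}

\begin{proof}
Let $\mu_y=\mathbb{P}(\xi/y\in\cdot\,)/\bar F(y)$, and let $\varphi=\varphi_\beta$ for $\alpha\ne1$ and $\varphi(v)=\frac12(\varphi_\beta(v)+\varphi_\beta(-v))$ for $\alpha=1$. The ratio equals $\int\varphi\,d\mu_y$: for $\alpha>1$ because $\mathbb{E}\xi=0$, and for $\alpha=1$ by symmetry. The function $\varphi$ is continuous. For $|v|\le\frac12$ we have $|\varphi(v)|\le C|v|^{j_1}$, with $j_1=1$ for $\alpha<1$ and $j_1=2$ for $\alpha\ge1$, so $j_1>\alpha$. For $|v|\ge2$ we have $|\varphi(v)|\le C|v|^{j_2}$, with $j_2=\beta$ for $\alpha\le1$ and $j_2=\max(\beta,1)$ for $\alpha>1$, so $j_2<\alpha$. Let $\nu(dv)$ have density $\alpha p_+v^{-1-\alpha}$ for $v>0$ and $\alpha p_-|v|^{-1-\alpha}$ for $v<0$; the bounds show that $\varphi$ is $\nu$-integrable, and $\int\varphi\,d\nu=J(\beta)$.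

For $v>0$, regular variation gives $\mu_y((v,\infty))\to p_+v^{-\alpha}$ and $\mu_y((-\infty,-v))\to p_-v^{-\alpha}$. The limits are the tails of $\nu$ and are continuous in $v$, so for $\eta\in(0,\frac12]$ the restrictions of $\mu_y$ to $\{\eta<|v|\le1/\eta\}$ converge weakly to that of $\nu$. By \eqref{eq:kar} at $x=\eta y$ and at $x=y/\eta$,
\[
\limsup_{y\to\infty}\int_{|v|\le\eta}|v|^{j_1}d\mu_y\le C\eta^{j_1}\lim_{y\to\infty}\frac{\bar F(\eta y)}{\bar F(y)}=C\eta^{j_1-\alpha},\qquad\limsup_{y\to\infty}\int_{|v|>1/\eta}|v|^{j_2}d\mu_y\le C\eta^{\alpha-j_2}.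
\]
Let $\eta\to0$.
\end{proof}

The centering is essential for $\alpha>1$: if $\mathbb{E}\xi\ne0$, the difference $M_\beta(y)-y^\beta$ contains the extra term $\beta y^{\beta-1}\mathbb{E}\xi$, which dominates $y^\beta\bar F(y)$, and its sign no longer depends on $\beta$.

\begin{lemma}\label{lem:J}
$J<0$ on $(0,\chi)$ and $J>0$ on $(\chi,\alpha)$.
\end{lemma}

\begin{proof}
For $\alpha=1$ this is contained in Lemma~\ref{lem:I}. Let $\alpha\ne1$. The function $\beta\mapsto\varphi_\beta(v)$ is convex for every $v$ and strictly convex for $v>0$; as $p_+>0$, $J$ is strictly convex. As $\beta\downarrow0$, $\varphi_\beta(v)$ tends to $0$ for $v>-1$ and to $-1$ for $v\le-1$, and the bounds in the proof of Lemma~\ref{lem:RV} are uniform for small $\beta$; hence $J(0^+)=-\alpha p_-\int_1^\infty v^{-1-\alpha}dv=-p_-<0$. A convex function that is negative near $0$ and vanishes at $\chi$ is negative on $(0,\chi)$ and positive after $\chi$. So it suffices to show $J(\chi)=0$.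

We claim that for $0<\beta<\alpha$
\begin{equation}\label{eq:beta}
\int_0^\infty\frac{\varphi_\beta(v)}{v^{1+\alpha}}\,dv=\frac{\Gamma(-\alpha)\Gamma(\alpha-\beta)}{\Gamma(-\beta)},\qquad\int_0^\infty\frac{\varphi_\beta(-v)}{v^{1+\alpha}}\,dv=\frac{\Gamma(-\alpha)\Gamma(1+\beta)}{\Gamma(1+\beta-\alpha)},
\end{equation}
where $1/\Gamma$ vanishes at the poles of $\Gamma$. Recall that $\mathrm{B}(b_1,b_2)=\int_0^1v^{b_1-1}(1-v)^{b_2-1}dv=\int_0^\infty v^{b_1-1}(1+v)^{-b_1-b_2}dv=\Gamma(b_1)\Gamma(b_2)/\Gamma(b_1+b_2)$.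

For $\alpha<1$, one integration by parts, with vanishing boundary terms, gives
\[
\frac\beta\alpha\int_0^\infty\frac{(1+v)^{\beta-1}}{v^\alpha}\,dv=\frac\beta\alpha\mathrm{B}(1-\alpha,\alpha-\beta),\qquad-\frac\beta\alpha\int_0^1\frac{(1-v)^{\beta-1}}{v^\alpha}\,dv=-\frac\beta\alpha\mathrm{B}(1-\alpha,\beta),
\]
and $\Gamma(1-\alpha)=-\alpha\Gamma(-\alpha)$, $\Gamma(1-\beta)=-\beta\Gamma(-\beta)$, $\beta\Gamma(\beta)=\Gamma(1+\beta)$ turn these into \eqref{eq:beta}.

For $\alpha>1$, two integrations by parts turn $\int_0^\infty\varphi\,v^{-1-\alpha}dv$ into $\frac1{\alpha(\alpha-1)}\int_0^\infty\varphi''v^{1-\alpha}dv$. For the first integral this gives $\frac{\beta(\beta-1)}{\alpha(\alpha-1)}\mathrm{B}(2-\alpha,\alpha-\beta)$. For the second, the derivative $\beta-\beta(1-v)_+^{\beta-1}$ is absolutely continuous when $\beta>1$, and we get $\frac{\beta(\beta-1)}{\alpha(\alpha-1)}\mathrm{B}(2-\alpha,\beta-1)$. The identities $\Gamma(2-\alpha)=\alpha(\alpha-1)\Gamma(-\alpha)$, $1/\Gamma(-\beta)=\beta(\beta-1)/\Gamma(2-\beta)$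 and $\beta(\beta-1)\Gamma(\beta-1)=\Gamma(1+\beta)$ give \eqref{eq:beta}, the second formula for $1<\beta<\alpha$. Both sides of the second formula are analytic in the strip $0<\operatorname{Re}\beta<\alpha$, so it holds for all $\beta\in(0,\alpha)$.

The reflection formula $\Gamma(z)\Gamma(1-z)=\pi/\sin\pi z$ with $z=-\beta$ and $z=\alpha-\beta$ gives
\[
J(\beta)=\frac\alpha\pi\,\Gamma(-\alpha)\Gamma(\alpha-\beta)\Gamma(1+\beta)\big[p_-\sin\pi(\alpha-\beta)-p_+\sin\pi\beta\big].
\]
At $\beta=\chi=\frac\alpha2-\vartheta$ we have $\alpha-\beta=\frac\alpha2+\vartheta$, and the bracket equals $(p_--p_+)\sin\frac{\pi\alpha}2\cos\pi\vartheta+\cos\frac{\pi\alpha}2\sin\pi\vartheta$, which vanishes by \eqref{eq:vartheta}.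
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:C}]
\emph{Lower bound.} Choose $\max(0,\chi-\epsilon)<\beta_1<\beta<\chi$. Then $\beta<\min(1,\alpha)$ and $J(\beta)<0$, so Lemma~\ref{lem:RV} gives \eqref{eq:drift}. Since $p_->0$ and $\bar F>0$, we have $\tau(y)>0$ for large $y$, hence for all $y$. Proposition~\ref{prop:lower} gives the first inequality.

\emph{Upper bound.} We mirror Proposition~\ref{prop:lower}: take a power slightly above $\chi$, subtract a constant so that only large $x$ have to be checked, and subtract a small higher power to make the function bounded above. Choose $\chi<\beta<\beta_1<\beta_2<\min(1,\alpha)$ with $\beta_1\le\chi+\epsilon$, and let $r=a^{\beta_1}$, $a\ge\frac12$. As $J(\beta)>0$, there are $K\ge1$ and $c_1>0$ with $M_\beta(y)\ge y^\beta+c_1y^\beta\bar F(y)$ for $y\ge K$. Let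
\[
C_0=(2K)^\beta,\qquad g_0(x)=x^\beta-\kappa x^{\beta_2}-C_0 ,
\]
with $\kappa>0$ chosen below, depending on $a$. If $g_0(x)>0$, then $x>2K$ and $y=ax\ge K$. For such $x$, since $T1\le1$,
\[
Pg_0(x)-rg_0(x)\ge E_a(x)-\kappa\big[M_{\beta_2}(ax)-rx^{\beta_2}\big],
\]
where $E_a(x)=(a^\beta-r)x^\beta+c_1y^\beta\bar F(y)-C_0(1-r)$. Because $\beta_2<1$, $M_{\beta_2}(ax)\le(ax)^{\beta_2}+\mathbb{E}|\xi|^{\beta_2}$, and $a^{\beta_2}<r$; so the bracket is at most $\mathbb{E}|\xi|^{\beta_2}$.

It remains to bound $E_a$ from below on $[2K,\infty)$. By \eqref{eq:elem} and \eqref{eq:elem2}, $1-r\le s$ and $a^\beta-r\ge\frac12(\beta_1-\beta)s$. Define $K'$ by $\frac12(\beta_1-\beta)K'^\beta=2C_0$. For $x\ge K'$ the first term of $E_a$ is at least $2C_0s$, so $E_a(x)\ge C_0s$. For $2K\le x\le K'$ we have $K\le y\le K'$, so the middle term is at least $c_1K^\beta\bar F(K')>0$, and $E_a(x)\ge C_0s$ as soon as $2C_0s\le c_1K^\beta\bar F(K')$. This condition defines $a_\epsilon$ for this part, and $K,K',C_0,c_1$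 do not depend on $a$.

Fix such an $a$ and take $\kappa>0$ so small that $\kappa\,\mathbb{E}|\xi|^{\beta_2}\le C_0s$ and $g_0(3K)=(3K)^\beta-(2K)^\beta-\kappa(3K)^{\beta_2}>0$. Lemma~\ref{lem:comp}(b) gives $Q_n(3K)\ge r^ng_0(3K)/\sup g_0$. For fixed innovations each $X_n$ is increasing in the starting point, so $Q_n$ is nondecreasing. Hence $\limsup_n-\frac1n\log Q_n(x)\le\beta_1\log(1/a)$ for $x\ge x_\epsilon=3K$.
\end{proof}

\begin{remark}
Since $p_+>0$, we have $\mathbb{P}(\xi>x_\epsilon)>0$, and $Q_n(x)\ge\mathbb{P}(\xi>x_\epsilon)\,Q_{n-1}(x_\epsilon)$ for every $x>0$; so the second inequality of Theorem~\ref{thm:C} carries over to all starting points. Symmetric stable innovations satisfy the hypotheses of Theorem~\ref{thm:C} with $p_+=\rho=\frac12$, by \eqref{eq:tail}, and the theorem then yields Theorem~\ref{thm:A} without the use of (K2).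
\end{remark}

\begin{thebibliography}{9}

\bibitem{BGT} Bingham, Goldie and Teugels, \emph{Regular Variation}.

\bibitem{IL} Ibragimov and Linnik, \emph{Independent and Stationary Sequences of Random Variables}.

\bibitem{MS} Jos\'{e} Ricardo G. Mendon\c{c}a and Boubaker Smii, \emph{Near-unit-root persistence of symmetric and asymmetric stable autoregressive sequences}, arXiv:2608.17927 (2026).

\bibitem{Z} Zolotarev, \emph{One-dimensional Stable Distributions}.

\end{thebibliography}
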